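# Pulling back Lie groupoid cohomology along a morphism with highly connected fibers

We work throughout in either the smooth or the holomorphic category; "manifold", "smooth" and "section" are read in that category. Manifolds are Hausdorff and second countable, and their components may have different dimensions. In the holomorphic category, topological statements refer to the underlying smooth manifold.

## 1. Strings that start in $H$ and end in $G$

Let $G\rightrightarrows G^0$ be a Lie groupoid with source $s$ and target $t$, both submersions; the product $g_1g_2$ is defined when $s(g_1)=t(g_2)$. Its nerve $B^\bullet G$ has $B^0G=G^0$ and, for $k\ge1$, $B^kG=\{(g_1,\dots,g_k):s(g_i)=t(g_{i+1})\}$. For $k\ge2$ the face $d_0$ deletes $g_1$, $d_k$ deletes $g_k$, and $d_i$ with $0<i<k$ multiplies $g_ig_{i+1}$; for $k=1$, $d_0(g)=s(g)$ and $d_1(g)=t(g)$. Put $\tau_k(g_1,\dots,g_k)=t(g_1)$ and $\tau_0=\mathrm{id}$.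

Let $f:H\to G$ be a morphism of Lie groupoids, with induced maps $f^k:B^kH\to B^kG$. Consider
$$P=\{(y,g)\in H^0\times G^{(1)}:f(y)=t(g)\},\qquad P\to G^0,\ (y,g)\mapsto s(g).$$
This is the space $H^0\times_{G^0}G^{(1)}$. We assume from now on that $P\to G^0$ **is a surjective submersion**. For $p,q\ge0$ put
$$E_{p,q}=B^pH\times_{H^0}P\times_{G^0}B^qG=\{(h_1,\dots,h_p,\,y,\,g_0,g_1,\dots,g_q)\},$$
where the $h$'s are composable in $H$, $s(h_p)=y$ if $p\ge1$, $f(y)=t(g_0)$, and $g_0,\dots,g_q$ are composable in $G$. A point is a string that runs through $H$, crosses into $G$ along the bridge $g_0$, and continues in $G$.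

These are manifolds. First, $P\to H^0$ is a base change of the submersion $t$. Next, $B^pH\times_{H^0}P\to P$ is a base change of the submersion $B^pH\to H^0$ given by the last source. Finally, $P\to G^0$ is a submersion, so the fiber product with $B^qG$ along $\tau_q$ exists.

Complete the array with two edges, $E_{p,-1}=B^pH$ and $E_{-1,q}=B^qG$, and read every string in $G$:
$$\kappa_{p,q}:E_{p,q}\to B^{p+q+1}G,\quad (h,y,g)\mapsto(f(h_1),\dots,f(h_p),g_0,\dots,g_q),\qquad \kappa_{p,-1}=f^p,\quad \kappa_{-1,q}=\mathrm{id}.$$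
The faces $d_0,\dots,d_{p+q+1}$ of $B^{p+q+1}G$ lift to $E_{p,q}$, in two families.

* *Horizontal faces* $\partial_i:E_{p,q}\to E_{p-1,q}$, $0\le i\le p$. For $p\ge1$: $\partial_0$ deletes $h_1$; $\partial_i$ composes $h_ih_{i+1}$ if $0<i<p$; $\partial_p$ deletes $h_p$ and replaces $(y,g_0)$ by $(t(h_p),f(h_p)g_0)$. For $p=0$: $\partial_0=\pi:E_{0,q}\to B^qG$ deletes $(y,g_0)$ (for $q=0$ it is $(y,g_0)\mapsto s(g_0)$). On the edge $q=-1$, $p\ge 1$, these are the faces of $B^\bullet H$.
* *Vertical faces* $\partial_{p+1+j}:E_{p,q}\to E_{p,q-1}$, $0\le j\le q$. For $q\ge1$: multiply $g_jg_{j+1}$ if $j<q$, delete $g_q$ if $j=q$. For $q=0$: $\partial_{p+1}=\varepsilon:E_{p,0}\to B^pH$ deletes $(y,g_0)$ (for $p=0$ it is $(y,g_0)\mapsto y$). On the edge $p=-1$, $q\ge 1$, these are the faces $d_j$ of $B^\bullet G$.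

By inspection
$$\kappa\circ\partial_i=d_i\circ\kappa\qquad\text{for all }i,\tag{1}$$
and the $\partial_i$ satisfy the same identities $\partial_i\partial_j=\partial_{j-1}\partial_i$ $(i<j)$ as the $d_i$. The only ones needing a look involve the bridge. Multiplying $g_0g_1$ and then applying $\partial_p$ gives $f(h_p)(g_0g_1)$, and in the other order $(f(h_p)g_0)g_1$. On $E_{1,q}$, $\pi\partial_0=\pi\partial_1$, since both forget $h_1$, $y$ and the bridge, and the source of the bridge does not change. On $E_{p,1}$ both vertical faces followed by $\varepsilon$ forget $g_0,g_1$. On $E_{1,0}$, $\varepsilon\partial_1$ is $(h,y,g_0)\mapsto t(h)=d_1(h)$ and $\varepsilon\partial_0$ is $(h,y,g_0)\mapsto y=s(h)=d_0(h)$. On $E_{0,1}$, $\pi$ sends $(y,g_0g_1)$ to $s(g_1)=d_0(g_1)$ and $(y,g_0)$ to $s(g_0)=t(g_1)=d_1(g_1)$.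

**What the array is for.** It stands between $B^\bullet H$ and $B^\bullet G$. Toward $H$ it contracts for free: one can always insert the unit $1_{f(y)}$ as a new bridge. Toward $G$ it has fibers. The groupoid $H$ acts on $P$ by $h\cdot(y,g)=(t(h),f(h)g)$ for $s(h)=y$, preserving $P\to G^0$. For $x\in G^0$ let $P_x$ be the fiber of $P\to G^0$.

**Definition.** The *(groupoid) fiber* of $f$ over $x$ is the action groupoid $H\ltimes P_x\rightrightarrows P_x$. It is *$n$-connected* ($n\ge0$ an integer) if its classifying space $B(H\ltimes P_x)$, the geometric realization of its nerve, is nonempty and has $\pi_i=0$ for $0\le i\le n$ and all basepoints.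

The points of $E_{p,q}$ over $b\in B^qG$ are the $(h_1,\dots,h_p,y,g_0)$ with $s(g_0)=\tau_q(b)$. So *the fiber of $E_{\bullet,q}\to B^qG$ over $b$ is the nerve of $H\ltimes P_x$ with $x=\tau_q(b)$.* The array should therefore turn connectivity of the fibers of $f$ into a comparison of the cohomologies of $G$ and $H$.

**Examples.** (i) $f:Y\to X$ a map of manifolds, seen as unit groupoids: $P=Y$, $E_{p,q}=Y$, the assumption says that $f$ is a surjective submersion, and the fiber over $x$ is the manifold $Y_x$. (ii) $f:H\to\mathrm{pt}$: $P=H^0$, $E_{p,q}=B^pH$, and the only fiber is $H$. (iii) $f:\mathrm{pt}\to G$ with $G$ a Lie group: $P=G$, $E_{p,q}=G^{q+1}$, and the only fiber is the manifold $G$. (iv) A case where the assumption fails: the inclusion $\mathrm{pt}\to\mathbb R$ of unit groupoids, where $P=\mathrm{pt}\to\mathbb R$ is not a submersion.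

## 2. Modules, section sheaves and the comparison map

**Definition.** A *$G$-module* is a surjective submersion $M\to G^0$ whose fibers are abelian Lie groups, with smooth fiberwise multiplication, inversion and identity section, and a smooth left action $(g,m)\mapsto g\cdot m\in M_{t(g)}$, $m\in M_{s(g)}$, by fiberwise group isomorphisms $M_{s(g)}\to M_{t(g)}$.

Examples are a representation of a Lie group, and the constant module $G^0\times A$ with $A$ an abelian Lie group and trivial action.

**Definition.** $\mathcal O(M)_k$ is the sheaf on $B^kG$ of smooth sections of $B^kG\times_{\tau_k,G^0}M$. For $i\ge1$ we have $\tau_{k-1}d_i=\tau_k$, and $d_i^*$ is ordinary pullback of sections. For $i=0$,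
$$(d_0^*\sigma)(g_1,\dots,g_k)=g_1\cdot\sigma(d_0(g_1,\dots,g_k)).\tag{2}$$

These are the genuinely smooth sections, not the inverse image of $\mathcal O(M)_0$ along $\tau_k$. They form a simplicial sheaf $\mathcal O(M)$ on $B^\bullet G$. Its cohomology $H^*(B^\bullet G,\mathcal O(M))$ is the cohomology of the total complex of a levelwise acyclic resolution, not of the naive complex of global sections. On $B^\bullet H$ let $f^{\bullet-1}\mathcal O(M)$ have the components $(f^k)^{-1}\mathcal O(M)_k$ (inverse image; the $-1$ is not a shift), with the induced face maps. There is a natural map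
$$f^*:H^*(B^\bullet G,\mathcal O(M))\to H^*(B^\bullet H,f^{\bullet-1}\mathcal O(M)).\tag{3}$$

In degree $0$ the source consists of the sections $\sigma$ of $M$ with $g\cdot\sigma(s(g))=\sigma(t(g))$. The target deserves care. For $f:\mathrm{pt}\to G$ with $G$ a Lie group, $(f^k)^{-1}\mathcal O(M)_k$ is not $M$: it is the group of *germs* of smooth functions $G^k\to M$ at $(1,\dots,1)$.

The following is posed as a conjecture in Joshua Lackman, "The van Est Map on Geometric Stacks", arXiv:2205.02109 (2022): if $P\to G^0$ is a surjective submersion and the fibers of $f$ over all $x\in G^0$ are $n$-connected, then (3) is an isomorphism in degrees $0\le *\le n$ and injective in degree $n+1$. We prove that this is true, in a homological form. Let $\Lambda$ be a commutative ring. A *$\Lambda$-action* on $M$ is a ring homomorphism from $\Lambda$ to the ring of smooth fiberwise group endomorphisms of $M$ over $G^0$ commuting with $G$; then $\mathcal O(M)$ is a simplicial sheaf of $\Lambda$-modules. The ring $\mathbb Z$ always acts, $\mathbb R$ acts if $M$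 is a vector bundle representation, and $\mathbb Z/2$ acts on $G^0\times\mathbb Z/2$. The phrase "$\tilde H_i=0$ for $i\le n$" includes nonemptiness.

**Theorem 1.** Let $f:H\to G$ be a morphism of Lie groupoids with $P\to G^0$ a surjective submersion, and let $M$ be a $G$-module with a $\Lambda$-action. If $\tilde H_i(B(H\ltimes P_x);\Lambda)=0$ for all $i\le n$ and all $x\in G^0$, then (3) is an isomorphism for $*\le n$ and injective for $*=n+1$. Here $n=\infty$ is allowed.

By the Hurewicz theorem an $n$-connected space has $\tilde H_i(\,\cdot\,;\mathbb Z)=0$ for $i\le n$, so Theorem 1 with $\Lambda=\mathbb Z$ proves the conjecture. For $n=\infty$: if all fibers have the $\Lambda$-homology of a point, (3) is an isomorphism in every degree. If $M$ is a vector bundle representation, vanishing of *real* reduced homology suffices; for instance the fiber $\mathbb{RP}^2$ of $\mathbb{RP}^2\to\mathrm{pt}$ is harmless for $M=\mathbb R$, though it is not $1$-connected.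

**Theorem 2 (sharpness).** For each $n\ge0$, in both categories, there are examples satisfying the hypotheses of the conjecture where (3) is not surjective in degree $n+1$, and examples where it is not injective in degree $n+2$.

**Theorem 3 (converse).** Let $f$ be as in Theorem 1, without the hypothesis on the fibers. For $x\in G^0$ let $G^x=G\ltimes s^{-1}(x)$ (left translation) and $f^x:H\ltimes P_x\to G^x$, $(h,(y,g))\mapsto(f(h),g)$. For an integer $n\ge0$ the following are equivalent:

* (a) $\tilde H_i(B(H\ltimes P_x);\mathbb Z)=0$ for $i\le n$ and all $x$;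
* (b) for all $x$ and all $G^x$-modules $N$, the natural map for $(f^x,N)$ is an isomorphism in degrees $\le n$ and injective in degree $n+1$;
* (c) the same for all $x$ and only the constant module $N=s^{-1}(x)\times(\mathbb Q/\mathbb Z)$, with $\mathbb Q/\mathbb Z$ discrete.

## 3. Manifolds, a one-point target, and germs at the unit of a Lie group

**Unit groupoids, $n=0$.** Let $f:Y\to X$ be a surjective submersion with connected fibers, and $F=\mathcal O(M)_0$. On a constant simplicial manifold the alternating sums of faces are alternately $0$ and $1$, so (3) is $H^*(X,F)\to H^*(Y,f^{-1}F)$. In degree $0$: injectivity holds since $f$ is surjective. Given a section $\rho$ of $f^{-1}F$, its restriction to $Y_x$ is a locally constant function $Y_x\to F_x$, hence constant, with value $\sigma_x$ say. Near a point, $\rho=f^{-1}\sigma'$ on some open $W$ with $\sigma'$ a section of $F$ on the open set $f(W)$; every $x'\in f(W)$ is hit from $W$, so $\sigma=\sigma'$ on $f(W)$. Hence $\sigma$ is a section of $F$ and $\rho=f^{-1}\sigma$. In degree $1$: let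 $T$ be an $F$-torsor whose pullback has a section. The argument just given works for the sheaf of sets $T$, so $T$ has a section. Thus $H^1$ injects.

**One-point target.** For $f:H\to\mathrm{pt}$ and $M=A$, the sheaf $f^{\bullet-1}\mathcal O(M)$ is the constant sheaf $A$, with $A$ an abstract group. By (CC) in Section 4 and universal coefficients, the target of (3) is the ordinary cohomology of $BH$. If $H_j(BH;\mathbb Z)=0$ for $1\le j\le n$ and $H_0=\mathbb Z$, it is $A$ in degree $0$ and $0$ in degrees $1,\dots,n$, as claimed.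

**The point in a Lie group.** In the smooth category let $f:\mathrm{pt}\to G$ and $M=\mathbb R$ with trivial action. Sheaves of smooth functions are acyclic, so $H^1(B^\bullet G,\mathcal O(M))$ is the group of smooth $\varphi:G\to\mathbb R$ with $\varphi(g_2)-\varphi(g_1g_2)+\varphi(g_1)=0$, i.e. of homomorphisms; the coboundaries $g\cdot c-c$ vanish. The target in degree $1$ is the group of germs at $1$ of such functions. For $G=\mathbb R$ both are the linear functions (a germ of an additive function has constant derivative), and (3) is an isomorphism, in agreement with the contractible fiber $\mathbb R$. For $G=S^1$ there are no nonzero homomorphisms $S^1\to\mathbb R$, while the germs still form a line. So in degree $1$ the map is injective and not surjective, in agreement with the fiber $S^1$, which is $0$-connected and no more.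

## 4. Resolutions that move along maps, and constant coefficients

We use one elementary fact many times.

**(F) Filtrations.** Let $T$ be a cochain complex with a decreasing filtration by subcomplexes $T=\Phi^0\supset\Phi^1\supset\cdots$ which in each degree is eventually $0$. If $H^j(\Phi^q/\Phi^{q+1})=0$ for all $q$, then $H^j(T)=0$. Indeed $H^j(\Phi^{q+1})\to H^j(\Phi^q)\to H^j(\Phi^q/\Phi^{q+1})$ is exact and $H^j(\Phi^q)=0$ for large $q$; descend. In particular a first-quadrant double complex with exact rows has acyclic total complex, and (using cones) a map of first-quadrant double complexes that is a quasi-isomorphism on each row is one on total complexes.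

**Comorphisms.** For $g:X\to Y$ continuous, a *comorphism* from $T$ (on $Y$) to $S$ (on $X$) over $g$ is a sheaf map $\varphi:g^{-1}T\to S$, i.e. a compatible family $T(V)\to S(g^{-1}V)$. For $S=g^{-1}T$ there is the identity comorphism. Comorphisms compose. A *semi-simplicial sheaf* on a semi-simplicial space $Z_\bullet$ (faces only) consists of sheaves $S_p$ on $Z_p$ with comorphisms over the faces satisfying the simplicial identities.

**Godement resolutions.** Let $C^0(S)(U)=\prod_{x\in U}S_x$, and let $C^\bullet(S)$ be obtained by iterating on cokernels: embed $C^0(S)/S$ into its $C^0$, and so on. The functors $S\mapsto\Gamma(X,C^j(S))$ are exact and additive, because taking stalks, products and the cokernel $C^0(S)/S$ is exact. A comorphism $\varphi$ over $g$ gives $(t_y)_y\mapsto(\varphi_x(t_{g(x)}))_x$, a comorphism $C^0(T)\to C^0(S)$ extending $\varphi$. Since $g^{-1}$ is exact it induces a comorphism on cokernels, and inductively $C^\bullet(T)\to C^\bullet(S)$. We get chain maps $\Gamma(Y,C^\bullet T)\to\Gamma(X,C^\bullet S)$, strictly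 functorial for composition. So a (semi-)simplicial sheaf $S$ on $Z_\bullet$ has a levelwise flasque resolution $C^\bullet(S)$ by (semi-)simplicial sheaves, and $H^*(Z_\bullet,S)$ is the cohomology of
$$\operatorname{Tot}_p\Gamma(Z_p,C^\bullet(S_p)),\qquad\text{differential }\ \sum(-1)^i\partial_i^*+(-1)^pd_C.\tag{4}$$
The map (3) is induced by the identity comorphisms from $\mathcal O(M)_k$ to $(f^k)^{-1}\mathcal O(M)_k$.

**(HI) Homotopy invariance.** For the projection $g:W=U\times\mathbb R^d\to U$ and any sheaf $F$ on the manifold $U$, $g^*:H^j(U,F)\to H^j(W,g^{-1}F)$ is an isomorphism.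

*Proof.* Let $p:W\times[0,1]\to W$ and let $F'$ be a sheaf on $W$. Proper base change gives $(R^jp_*p^{-1}F')_w=H^j([0,1],F'_w)$, which is $F'_w$ for $j=0$ and $0$ otherwise. So $p^*$ is an isomorphism on cohomology. The inclusions $i_0,i_1$ of the ends satisfy $i_0^*p^*=i_1^*p^*=\mathrm{id}$, hence $i_0^*=i_1^*$. Let $\mathsf H((u,v),t)=(u,tv)$ and $\varsigma(u)=(u,0)$. Since $g\mathsf H=gp$, we have $\mathsf H^{-1}g^{-1}F=p^{-1}g^{-1}F$. Since $\mathsf Hi_1=\mathrm{id}$ and $\mathsf Hi_0=\varsigma g$, we get $\mathrm{id}=i_1^*\mathsf H^*=i_0^*\mathsf H^*=g^*\varsigma^*$. Also $\varsigma^*g^*=\mathrm{id}$. $\square$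

**(CC) Constant coefficients.** For a semi-simplicial manifold $Y_\bullet$ let $S_*(Y_\bullet)=\operatorname{Tot}_pS_\bullet(Y_p)$ (singular chains) with differential $\sum(-1)^i(\partial_i)_*+(-1)^p\partial$. Let $\|Y_\bullet\|$ be the fat realization. For an abelian group $A$, naturally in $A$ and $Y_\bullet$,
$$H^j(Y_\bullet,A)\cong H^j(\operatorname{Hom}(S_*(Y_\bullet),A)),\qquad H_j(S_*(Y_\bullet)\otimes\Lambda)\cong H_j(\|Y_\bullet\|;\Lambda).\tag{5}$$
If $Y_\bullet$ is the nerve of a Lie groupoid, $\|Y_\bullet\|$ may be replaced by the geometric realization $|Y_\bullet|$.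

*Proof.* **Step 1: on one manifold, replace the constant sheaf by singular cochains.** Let $\mathcal S^q$ be the sheaf associated with $U\mapsto S^q(U;A)$ on a manifold $N$, and let $U\subset N$ be open.

*Surjectivity of $S^q(U;A)\to\Gamma(U,\mathcal S^q)$.* A section is given by cochains $c_i$ on the members of an open cover of $U$. As $U$ is paracompact we may take the cover $(U_i)$ locally finite, with closed sets $A_i\subset U_i$ still covering $U$. Each $x\in U$ has an open neighborhood $N_x$ with $N_x\cap A_i=\emptyset$ whenever $x\notin A_i$, $N_x\subset U_i$ whenever $x\in A_i$, and $c_i|_{N_x}=c_j|_{N_x}$ whenever $x\in A_i\cap A_j$. Put $c(\lambda)=c_i(\lambda)$ if the simplex $\lambda$ lies in $N_x$ and $x\in A_i$, and $c(\lambda)=0$ if $\lambda$ lies in no $N_x$. If $\lambda$ lies in $N_x\cap N_{x'}$, pick a point $w$ of its image and $i$ with $w\in A_i$. Then $x,x'\in A_i$, and both prescriptions give $c_i(\lambda)$. So $c$ is well defined and represents the section.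

*The kernel is acyclic.* It consists of the cochains vanishing on all $\mathcal U$-small simplices for some open cover $\mathcal U$. So the complex of kernels is the filtered union of the complexes $\operatorname{Hom}(S_*(U)/S_*^{\mathcal U}(U),A)$. The quotient $S_*/S_*^{\mathcal U}$ is free in each degree and acyclic by subdivision, hence contractible. So $S^\bullet(U;A)\to\Gamma(U,\mathcal S^\bullet)$ is a surjective quasi-isomorphism.

*Resolution.* A cochain on $U$ extends by zero to $N$, so with surjectivity $\mathcal S^q$ is flasque. By local contractibility $A\to\mathcal S^\bullet$ is a resolution.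

**Step 2: pass to $Y_\bullet$.** Consider $C^\bullet(A)\to\operatorname{Tot}C^\bullet(\mathcal S^\bullet)\leftarrow\mathcal S^\bullet$ on each $Y_p$. On global sections the first map is a quasi-isomorphism because $\Gamma(Y_p,C^j(\cdot))$ is exact, and the second because each $\mathcal S^q$ is flasque. Pullback of cochains makes everything compatible with the comorphisms over the faces. Taking $\operatorname{Tot}_p$, by (F), $H^*(Y_\bullet,A)$ is the cohomology of $\operatorname{Tot}_pS^\bullet(Y_p;A)=\operatorname{Hom}(S_*(Y_\bullet),A)$. All maps are natural.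

**Step 3: compare $S_*(Y_\bullet)$ with the fat realization.** Let $\chi_p:\Delta^p\times Y_p\to\|Y_\bullet\|$ be the canonical maps, $\iota_p$ the fundamental chain of $\Delta^p$, and $\varphi_i:\Delta^{p-1}\to\Delta^p$ the faces. Send $c\in S_q(Y_p)$ to $(\chi_p)_*(\iota_p\times c)$. From $\partial(\iota_p\times c)=\partial\iota_p\times c+(-1)^p\iota_p\times\partial c$ and $\chi_p(\varphi_i\times\mathrm{id})=\chi_{p-1}(\mathrm{id}\times\partial_i)$, this is a chain map $S_*(Y_\bullet)\to S_*(\|Y_\bullet\|)$. It respects the filtration by $p$ on the left and by skeleta on the right. The $p$-skeleton arises from the $(p-1)$-skeleton by attaching $\Delta^p\times Y_p$ along $\partial\Delta^p\times Y_p$. So on graded pieces the map is $H_{*-p}(Y_p)\cong H_*((\Delta^p,\partial\Delta^p)\times Y_p)$, for any coefficients. By the five lemma it is an isomorphism on homology up to each skeleton. Compact subsets of $\|Y_\bullet\|$ lie in finite skeleta, so it is a quasi-isomorphism.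

**Step 4: nerves.** A degeneracy of the nerve of a Lie groupoid has a smooth left inverse, so it is a closed embedding of a submanifold, hence a closed cofibration. Therefore $\|Y_\bullet\|\to|Y_\bullet|$ is a homotopy equivalence (Segal, *Categories and cohomology theories*, Prop. A.1). $\square$

## 5. The triple complex and the factorization $f^*=\gamma_*^{-1}\alpha_*$

Put $\mathcal D_{p,q}=\kappa_{p,q}^{-1}\mathcal O(M)_{p+q+1}$ on $E_{p,q}$, so $\mathcal D_{-1,q}=\mathcal O(M)_q$ and $\mathcal D_{p,-1}=(f^p)^{-1}\mathcal O(M)_p$. By (1), $\partial_i^{-1}\kappa^{-1}\mathcal O(M)=\kappa^{-1}d_i^{-1}\mathcal O(M)$, so the comorphisms $d_i^*$ induce comorphisms over all the $\partial_i$, and the simplicial identities carry over. Let $K^{p,q}=\Gamma(E_{p,q},C^\bullet(\mathcal D_{p,q}))$ with its differential $d_C$, and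
$$\delta'=\sum_{i=0}^p(-1)^i\partial_i^*:K^{p-1,q}\to K^{p,q},\qquad \delta''=\sum_{j=0}^q(-1)^j\partial_{p+1+j}^*:K^{p,q-1}\to K^{p,q}.$$
The identities $\partial_i\partial_{p+1+j}=\partial_{p+j}\partial_i$ for $i\le p$ say that $\delta'$ and $\delta''$ commute; both commute with $d_C$. Define

* $T_E=\operatorname{Tot}_{p,q\ge0}K^{p,q}$ with $D=\delta'+(-1)^p\delta''+(-1)^{p+q}d_C$;
* $T_G=\operatorname{Tot}_{q\ge0}K^{-1,q}$ with $D=\delta''+(-1)^qd_C$, computing $H^*(B^\bullet G,\mathcal O(M))$;
* $T_H=\operatorname{Tot}_{p\ge0}K^{p,-1}$ with $D=\delta'+(-1)^pd_C$, computing $H^*(B^\bullet H,f^{\bullet-1}\mathcal O(M))$.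

There are maps $\alpha=\pi^*:K^{-1,q}\to K^{0,q}$, $\gamma=\varepsilon^*:K^{p,-1}\to K^{p,0}$ and $f^*:T_G\to T_H$, the last inducing (3). All are chain maps: from $d_0d_0=d_0d_1$ we get $\delta'\pi^*=0$, and from $d_{p+1}d_{p+1}=d_{p+1}d_{p+2}$ we get $\delta''\varepsilon^*=0$. Hence $D\alpha=(\delta''+(-1)^qd_C)\alpha$ on $K^{-1,q}$ and $D\gamma=(\delta'+(-1)^pd_C)\gamma$ on $K^{p,-1}$.

**Lemma 1.** $\gamma:T_H\to T_E$ is a quasi-isomorphism.

*Proof.* The purpose is to make the contraction "insert a unit bridge" act on sheaves. Fix $p\ge0$. For $q\ge-1$ let $\eta:E_{p,q}\to E_{p,q+1}$ insert $1_{f(y)}$ before $g_0$ (for $q=-1$: $(h)\mapsto(h,y,1_{f(y)})$ with $y=s(h_p)$, and $y\mapsto(y,1_{f(y)})$ if $p=0$). It covers the degeneracy $s_p$ of $B^\bullet G$, which satisfies $\tau\circ s_p=\tau$. So ordinary pullback of sections is a comorphism over $\eta$. The vertical faces cover $d_i$ with $i\ge p+1\ge1$, so their comorphisms are ordinary pullbacks too; the twist in (2) does not interfere. Writing $\partial''_j=\partial_{p+1+j}$, we have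
$$\partial''_0\eta=\mathrm{id},\qquad \partial''_{j+1}\eta=\eta\,\partial''_j,$$
the first because $1\cdot g_0=g_0$ (for $q=-1$: $\varepsilon\eta=\mathrm{id}$). For $c\in K^{p,q}$,
$$\eta^*\delta''c=\sum_{j=0}^{q+1}(-1)^j(\partial''_j\eta)^*c=c-\sum_{j=0}^q(-1)^j(\eta\partial''_j)^*c=c-\delta''\eta^*c,$$
including $q=-1$, where it reads $\eta^*\varepsilon^*=\mathrm{id}$. Thus in each Godement degree the augmented column $K^{p,-1}\to K^{p,0}\to K^{p,1}\to\cdots$ is exact. Filter the cone of $\gamma$ by $p$, and each graded piece by Godement degree. By (F), twice, the cone is acyclic. $\square$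

**Lemma 2.** $\alpha$ and $\gamma f^*$ are chain homotopic.

*Proof.* The purpose is to slide the bridge through the string: a string of length $m$ in $G$ is pulled back to all $E_{p,q}$ with $p+q=m-1$. Let $\kappa_{p,q}^*:K^{-1,m}\to K^{p,q}$ be induced by the identity comorphism; then $\partial_i^*\kappa^*=\kappa^*d_i^*$. For $u\in K^{-1,m}$ put
$$\Theta(u)=\sum_{p+q=m-1,\;p,q\ge0}(-1)^p\kappa_{p,q}^*u,\qquad \delta u=\sum_{i=0}^{m+1}(-1)^id_i^*u.$$
The component of $(\delta'+(-1)^p\delta'')\Theta(u)$ at $(p,q)$ with $p+q=m$ has two contributions. If $p\ge1$, from $(p-1,q)$ we get $(-1)^{p-1}\kappa^*\sum_{i=0}^p(-1)^id_i^*u$. If $q\ge1$, from $(p,q-1)$ we get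
$$(-1)^p(-1)^p\sum_{j=0}^q(-1)^j\kappa^*d_{p+1+j}^*u=(-1)^{p-1}\kappa^*\sum_{i=p+1}^{m+1}(-1)^id_i^*u.$$
The component of $\Theta(\delta u)$ is $(-1)^p\kappa^*\delta u$. The sum is as follows.

* If $p,q\ge1$: $(-1)^{p-1}\kappa^*\delta u+(-1)^p\kappa^*\delta u=0$.
* If $p=0<q$: only the term $i=0$ survives, $\kappa_{0,m}^*d_0^*u=\alpha(u)$, since $d_0\kappa_{0,m}=\pi$.
* If $q=0<p=m$: only $i=m+1$ survives, $(-1)^m(-1)^{m+1}\kappa_{m,0}^*d_{m+1}^*u=-\gamma f^*u$, since $d_{m+1}\kappa_{m,0}=f^m\varepsilon$.
* If $p=q=0$: $\kappa_{0,0}^*(d_0^*-d_1^*)u=\alpha(u)-\gamma f^*u$.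

The $d_C$-parts cancel: $(-1)^{m-1}d_C\Theta u+(-1)^m\Theta d_Cu=0$. So $D\Theta+\Theta D=\alpha-\gamma f^*$. $\square$

Consequently, on cohomology
$$f^*=\gamma_*^{-1}\alpha_*,\tag{6}$$
and everything rests on $\alpha$. Fix $q$. We must understand the row map
$$\alpha_q:K^{-1,q}\to\operatorname{Tot}_{p\ge0}K^{p,q},\qquad\text{target differential }\ \delta'+(-1)^pd_C.\tag{7}$$

## 6. Rows: germs along the fibers and a filtration by number of variables

Write $B=B^qG$ and $Z_p=E_{p,q}$ with the horizontal faces. Then $Z_\bullet$ is the nerve of the action groupoid $H\ltimes(P\times_{G^0}B^qG)$. A point of $Z_p$ has vertices $z_p=(y,g_0,\dots,g_q)$ and $z_i=h_{i+1}\cdots h_p\cdot z_p$, and $\partial_i$ omits $z_i$. For monotone $\theta:[k]\to[p]$ write $Z_\theta:Z_p\to Z_k$, where $[p]=\{0,\dots,p\}$. The projection $\pi_p:Z_p\to B$ is the base change along $\tau_q$ of $B^pH\times_{H^0}P\to P\to G^0$, so it is a submersion. Put $\mathcal A_p=\pi_p^{-1}\mathcal O(M)_q$.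

### 6.1. Where a direct fibration argument stops

One would like to say: $Z_\bullet\to B$ has $n$-acyclic fibers, so $H^*(B,\mathcal O(M)_q)\to H^*(Z_\bullet,\cdot)$ is an isomorphism up to degree $n$. But that is a statement about the coefficients $\mathcal A_p$, and the sheaf $\mathcal D_{p,q}$ is larger. Take $f:\mathrm{pt}\to\mathbb R$, $M=\mathbb R$, $q=0$. Then $B=\mathrm{pt}$, $Z_p=\mathbb R$, $\mathcal A_0$ is the constant sheaf $\mathbb R$ and $\mathcal D_{0,0}$ is the sheaf of smooth functions on $\mathbb R$. Only the total complex over $p$ can be right.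

To find its shape, untwist. Let $X=B^{q+1}G\xrightarrow{d_0}B$, a base change of $s$ and hence a submersion, and let $X^{[p+1]}$ be its $(p+1)$-fold fiber product over $B$. Then
$$B^{p+q+1}G\cong X^{[p+1]},\quad(a_1,\dots,a_p,g_0,\dots,g_q)\mapsto(x_0,\dots,x_p),\quad x_i=(k_i,g_1,\dots,g_q),\ k_i=a_{i+1}\cdots a_pg_0,$$
with inverse $a_i=k_{i-1}k_i^{-1}$, $g_0=k_p$; and $d_i$ with $0\le i\le p$ omits $x_i$ (for $p=0$ it is $X\to B$). Let $V=B\times_{\tau_q,G^0}M$ and let $\mathcal V_p$ be the sheaf of smooth sections over $X^{[p+1]}$ of the pullback of $V$, with $\mathcal V_{-1}=\mathcal O(M)_q$ on $X^{[0]}=B$. The twist $\tilde\sigma=k_0^{-1}\cdot\sigma$ takes values in $M_{s(g_0)}=M_{\tau_q(b)}$, where $b$ is the common image in $B$. It identifies $\mathcal O(M)_{p+q+1}$ with $\mathcal V_p$, compatibly with $\Lambda$. *Under it each $d_i^*$, $0\le i\le p$, becomes plain pullback along the map omitting $x_i$:*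

* for $i=0$, $p\ge1$: $k_0^{-1}a_1\cdot\sigma(a_2,\dots)=k_1^{-1}\cdot\sigma(a_2,\dots)$;
* for $p=0$: $g_0^{-1}g_0\cdot\sigma(g_1,\dots,g_q)=\sigma(g_1,\dots,g_q)$, and for $q=0$ likewise $g_0^{-1}g_0\cdot\sigma(s(g_0))=\sigma(s(g_0))$;
* for $1\le i\le p$ the twisting element $k_0$ is unchanged.

So $\mathcal D_{p,q}=\psi_p^{-1}\mathcal V_p$, where $\psi_p:Z_p\to X^{[p+1]}$ is the simplicial map given on vertices by $(y,g_0,\dots,g_q)\mapsto(g_0,\dots,g_q)$. A germ in $\mathcal D_{p,q}$ is a smooth function of $p+1$ points of $X$ over a common $b$, and the differential omits points. In the example these are germs along the diagonal of $\mathbb R^{p+1}$.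

Two contractions suggest themselves, and each stops at a definite point. First, insert a fixed vertex: $\sigma\mapsto\sigma(\varsigma(b),x_0,\dots,x_{p-1})$ for a section $\varsigma$ of $X\to B$. This needs the germ of $\sigma$ at $(\varsigma(b),x_0,\dots)$, but a section of $\mathcal D_{p,q}$ knows $\sigma$ only near $\psi_p(Z_p)$; in the example, only near the diagonal. Second, repeat a vertex: $s_0^*\sigma=\sigma(x_0,x_0,x_1,\dots)$ is available. But in $s_0^*\delta c=\sum_i(-1)^is_0^*\partial_i^*c$ the terms $i=0$ and $i=1$ are both $\pm c$ and cancel. For $c$ in level $p\ge1$, using $\partial_is_0=s_0\partial_{i-1}$ for $i\ge2$, one finds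
$$s_0^*\delta c+\delta s_0^*c=\partial_0^*s_0^*c,$$
not $c$. The way out is to arrange that exactly one of the two competing terms is present. This happens on the graded pieces of a filtration by the number of variables on which a function depends.

### 6.2. Functions of few variables

For $J\subset[p]$ let $\mathrm{pr}_J:X^{[p+1]}\to X^{[J]}$, with $X^{[\emptyset]}=B$, and let $\mathcal V_J=\mathrm{pr}_J^{-1}\mathcal V_{|J|-1}$: germs depending only on the variables in $J$ and on $b$. Since $\mathrm{pr}_J$ is a submersion, hence open, pullback is injective on germs, and $\mathcal V_J$ is a subsheaf of $\mathcal V_p$.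

**Step 1: split the stalks.** The aim is to see how the $\mathcal V_J$ sit inside $\mathcal V_p$. Fix $\xi=(x_0,\dots,x_p)\in X^{[p+1]}$ over $b\in B$ and choose local smooth sections $\varsigma_j$ of $X\to B$ with $\varsigma_j(b)=x_j$. On $\mathcal V_{p,\xi}$ put
$$(e_j\sigma)(x_0',\dots,x_p')=\sigma(x'_0,\dots,\varsigma_j(b'),\dots,x_p')\qquad(j\text{-th entry replaced, }b'\text{ the common image in }B).$$
The substitution fixes $\xi$, so $e_j$ is well defined on germs, which is the point: the inserted vertex stays near $x_j$. The $e_j$ are commuting idempotent endomorphisms. If $\sigma$ is fixed by all $e_j$ with $j\notin J$, then $\sigma$ is the pullback along $\mathrm{pr}_J$ of the germ obtained by putting $\varsigma_j(b')$ in the places $j\notin J$; the converse is clear. So $\mathcal V_{J,\xi}=\prod_{j\notin J}e_j\,\mathcal V_{p,\xi}$. With $N_J=\prod_{j\in J}(1-e_j)\prod_{j\notin J}e_j\,\mathcal V_{p,\xi}$, expanding $1=\prod_j(e_j+(1-e_j))$ gives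
$$\mathcal V_{p,\xi}=\bigoplus_{J}N_J,\qquad \mathcal V_{J,\xi}=\bigoplus_{J'\subset J}N_{J'}.\tag{8}$$
For $p=1$ and $B$ a point this is the decomposition of $\sigma(x'_0,x'_1)$ into $\sigma(x_0,x_1)$, $\sigma(x'_0,x_1)-\sigma(x_0,x_1)$, $\sigma(x_0,x_1')-\sigma(x_0,x_1)$ and the remainder. The summands depend on the choice of $\varsigma_j$; the sheaves $\mathcal V_J$ do not.

**Step 2: the filtration and its graded pieces.** Put $F_m\mathcal V_p=\sum_{|J|\le m}\mathcal V_J$ and $\mathcal Q_J=\mathcal V_J/\sum_{J'\subsetneq J}\mathcal V_{J'}$. By (8) the canonical map $\bigoplus_{|J|=m}\mathcal Q_J\to F_m/F_{m-1}$ is, on stalks, the identity of $\bigoplus_{|J|=m}N_J$, so it is an isomorphism. Moreover $F_m\mathcal V_p=\mathcal V_p$ for $m\ge p+1$, and since $\mathrm{pr}_J^{-1}$ is exact, $\mathcal Q_J=\mathrm{pr}_J^{-1}\mathcal Q_{[m-1]}$ for $|J|=m\ge1$. Let $d^i:[p-1]\to[p]$ be the injection missing $i$. Pullback along the map omitting $x_i$ carries $\mathcal V_J$ to $\mathcal V_{d^iJ}$. So it respects $F$, and on $F_m/F_{m-1}$ it is the identity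 comorphism from the summand $J$ to the summand $d^iJ$.

**Step 3: transport to $Z_\bullet$.** Apply the exact functor $\psi_p^{-1}$. We get a filtration $F_m\mathcal D_p$ of $\mathcal D_p=\mathcal D_{p,q}$ by semi-simplicial sheaves, with $F_0\mathcal D_p=\mathcal A_p$. Since $\mathrm{pr}_J\psi_p=\psi_{m-1}Z_J$ (viewing $J$ as a monotone injection $[m-1]\to[p]$), for $m\ge1$
$$F_m\mathcal D_p/F_{m-1}\mathcal D_p=\bigoplus_{J\subset[p],\,|J|=m}Z_J^{-1}\mathcal T,\qquad \mathcal T=\psi_{m-1}^{-1}\mathcal Q_{[m-1]}\text{ on }Z_{m-1}.\tag{9}$$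

**Lemma 3.** For $m\ge1$ let $L^p=\bigoplus_{J\subset[p],|J|=m}\Gamma(Z_p,C^\bullet(Z_J^{-1}\mathcal T))$. Then $\operatorname{Tot}_pL^p$ is acyclic.

*Proof.* The aim is to make the vertex-repeating contraction work. By Step 2, for $c\in L^{p-1}$ and $J\subset[p]$,
$$(\delta c)_J=\sum_{i\notin J}(-1)^i\partial_i^*c_{J_i},\qquad\text{where }d^iJ_i=J.$$
For $J\subset[p]$ with $j=\min J$, let $J^+=J+1\subset[p+1]$, and let $s_j:Z_p\to Z_{p+1}$ repeat the vertex $j$. All elements of $J^+$ are $\ge j+1$, so $Z_{J^+}\circ s_j=Z_J$, and the identity comorphism over $s_j$ is defined. Put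
$$(hc)_J=(-1)^js_j^*(c_{J^+}),\qquad c\in L^{p+1}.$$
It commutes with $d_C$, hence anticommutes with $(-1)^pd_C$. For $c\in L^p$,
$$(h\delta c)_J=\sum_{i\notin J^+}(-1)^{i+j}s_j^*\partial_i^*c_{(J^+)_i}.$$

* $i=j$: $\partial_js_j=\mathrm{id}$ and $(J^+)_j=J$. This term is $c_J$.
* $i<j$: $(J^+)_i=J$ and $\partial_is_j=s_{j-1}\partial_i$. The term is $(-1)^{i+j}\partial_i^*s_{j-1}^*c_J$. In $(\delta hc)_J$ the same index $i$ has $J_i=J-1$, with minimum $j-1$ and $(J-1)^+=J$, and contributes $(-1)^i\partial_i^*(-1)^{j-1}s_{j-1}^*c_J$. They cancel.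
* $i>j+1$, $i-1\notin J$: $(J^+)_i=(J_{i-1})^+$, $\min J_{i-1}=j$, and $\partial_is_j=s_j\partial_{i-1}$. The term $(-1)^{i+j}\partial_{i-1}^*s_j^*c_{(J_{i-1})^+}$ cancels with the index $i-1$ term $(-1)^{i-1}\partial_{i-1}^*(-1)^js_j^*c_{(J_{i-1})^+}$ of $(\delta hc)_J$.
* $i=j+1$ lies in $J^+$ and does not occur. This is the competing term of Section 6.1, now gone. In $(\delta hc)_J$ the index $j\in J$ does not occur either.

All terms are accounted for, so $h\delta+\delta h=\mathrm{id}$, and $h$ contracts $\operatorname{Tot}_pL^p$. $\square$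

**Corollary 4.** $\operatorname{Tot}_p\Gamma(Z_p,C^\bullet(\mathcal A_p))\to\operatorname{Tot}_p\Gamma(Z_p,C^\bullet(\mathcal D_{p,q}))$ is a quasi-isomorphism.

*Proof.* By exactness and additivity of $\Gamma(\cdot,C^j(\cdot))$, (9) and Lemma 3, passing from $F_{m-1}$ to $F_m$ is a quasi-isomorphism for every $m\ge1$. Since $F_m\mathcal D_p=\mathcal D_p$ for $p\le m-1$ and $H^k$ of $\operatorname{Tot}$ involves only $p\le k+1$, for $H^k$ we may stop at $m=k+2$. $\square$

The comorphism of $\pi=\partial_0:Z_0\to B$ is, after the twist, plain pullback, i.e. the inclusion $\mathcal A_0=F_0\mathcal D_0\subset\mathcal D_0$. So $\alpha_q$ is the composite of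
$$\Gamma(B,C^\bullet\mathcal O(M)_q)\to\operatorname{Tot}_p\Gamma(Z_p,C^\bullet(\pi_p^{-1}\mathcal O(M)_q))\tag{10}$$
with the quasi-isomorphism of Corollary 4. Now we have a genuine fibration problem.

## 7. Submersions with acyclic fibers

**Theorem B.** Let $Z_\bullet$ be a semi-simplicial manifold with submersions $\pi_p:Z_p\to B$ compatible with faces. Suppose $\tilde H_i(\|Z_{\bullet,b}\|;\Lambda)=0$ for $i\le n$ and all $b\in B$, where $Z_{p,b}=\pi_p^{-1}(b)$. Then for every sheaf $F$ of $\Lambda$-modules on $B$, $H^j(B,F)\to H^j(Z_\bullet,\pi_\bullet^{-1}F)$ is an isomorphism for $j\le n$ and injective for $j=n+1$.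

The case $n=\infty$ follows from all finite $n$, so let $n\ge0$ be an integer. The first thing to try is to compute stalks of the direct images $R^j\pi_*$ as cohomology of fibers. For submersions that are not proper this fails. For $Z=\mathbb R^2\setminus\{0\}\to\mathbb R$, $(b,v)\mapsto b$, the fiber over $0$ has two components, so its $H^0(\,\cdot\,;\mathbb Z)$ is $\mathbb Z^2$. But $\{(b,v)\ne0:|b|<\epsilon\}$ is connected, so the stalk of $\pi_*\mathbb Z$ at $0$ is $\mathbb Z$. Cohomology near the fiber is not cohomology of the fiber. The remedy is to represent $F\mapsto H^*(Z_\bullet,\pi_\bullet^{-1}F)$ as $\operatorname{Hom}$ out of a complex $C_\bullet$ of sheaves on $B$. Stalks of $C_\bullet$ can then be tested against skyscrapers $F$, and for skyscrapers only the fiber matters.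

*Proof.* **Step 1: a category in which cohomology is an Ext.** Let $\mathcal C$ be the category of semi-simplicial sheaves of $\Lambda$-modules on $Z_\bullet$: sheaves $S_p$ with functorial maps $Z_\theta^{-1}S_k\to S_p$ for injective monotone $\theta:[k]\to[p]$. It is abelian, with exactness and colimits computed levelwise. The functor $S\mapsto S_k$ has the left adjoint
$$\ell_kT=\Big(\bigoplus_{\theta:[k]\hookrightarrow[p]}Z_\theta^{-1}T\Big)_p,$$
since a morphism out of $\ell_kT$ is determined by, and can be prescribed on, the summand $\theta=\mathrm{id}$ at level $k$. It is exact, so $S\mapsto S_k$ preserves injectives. For $W\subset Z_k$ open put $\Lambda[W]=\ell_k(\Lambda_W)$, with $\Lambda_W$ the extension by zero of the constant sheaf. Its stalk at $z\in Z_p$ is free on the $k$-faces of $z$ that lie in $W$. By adjunction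
$$\operatorname{Hom}_{\mathcal C}(\Lambda[W],S)=S_k(W),\qquad \operatorname{Ext}^j_{\mathcal C}(\Lambda[W],S)=H^j(W,S_k),\tag{11}$$
the second because an injective resolution of $S$ is at level $k$ an injective resolution of $S_k$. If $\mathcal B_k$ is a basis of the topology of $Z_k$ for each $k$, the $\Lambda[W]$ with $W\in\bigcup_k\mathcal B_k$ generate, by (11). So $\mathcal C$ is a Grothendieck category and has enough injectives.

Let $\Lambda\in\mathcal C$ be the constant object. The complex
$$\cdots\to\Lambda[Z_1]\to\Lambda[Z_0]\to\Lambda\to0,\tag{12}$$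
with $\Lambda[Z_k]\to\Lambda[Z_{k-1}]$ given by the element $\sum_i(-1)^i[d^i]$ of $\Lambda[Z_{k-1}]_k(Z_k)$, is exact. At level $p$ it is the constant sheaf on the augmented simplicial chain complex of the $p$-simplex. Under (11), $\operatorname{Hom}((12),S)$ has differential $\sum(-1)^i\partial_i^*$. For an injective resolution $S\to\mathcal J^\bullet$, $\operatorname{Hom}$ of (12) into each $\mathcal J^a$ is exact, so by (F)
$$\operatorname{Ext}^*_{\mathcal C}(\Lambda,S)=H^*(\operatorname{Hom}_{\mathcal C}(\Lambda,\mathcal J^\bullet))=H^*(\operatorname{Tot}_k\Gamma(Z_k,\mathcal J_k^\bullet)).$$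
A morphism of resolutions $C^\bullet(S)\to\mathcal J^\bullet$ over $\mathrm{id}_S$ exists in $\mathcal C$. Both are levelwise $\Gamma$-acyclic, so the right side equals $H^*(Z_\bullet,S)$ as defined by (4).

**Step 2: the map of the theorem is an Ext map.** Let $\Pi F=(\pi_p^{-1}F)_p$, an exact functor with $\Pi\Lambda_B=\Lambda$. We claim that the map of the theorem is the map $\operatorname{Ext}^j_B(\Lambda_B,F)\to\operatorname{Ext}^j_{\mathcal C}(\Lambda,\Pi F)$ induced by $\Pi$. Let $F\to I^\bullet$ be an injective resolution on $B$, let $\Pi I^\bullet\to\mathcal J^\bullet$ be a quasi-isomorphism to a bounded below complex of injectives (so $\mathcal J^\bullet$ is an injective resolution of $\Pi F$), and let $C^\bullet F\to I^\bullet$ be a morphism of resolutions of $F$. The two composites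
$$\Pi C^\bullet F\to\Pi I^\bullet\to\mathcal J^\bullet,\qquad \Pi C^\bullet F\to C^\bullet\Pi F\to\mathcal J^\bullet$$
are morphisms from a resolution of $\Pi F$ to an injective one over $\mathrm{id}_{\Pi F}$, hence homotopic. Apply $\operatorname{Hom}_{\mathcal C}(\Lambda,\cdot)\to\operatorname{Tot}_k\Gamma(Z_k,\cdot)$ and precompose with $\Gamma(B,C^\bullet F)\to\operatorname{Hom}_{\mathcal C}(\Lambda,\Pi C^\bullet F)$. The first composite gives the Ext map. The second gives the Godement map $\Gamma(B,C^\bullet F)\to\operatorname{Tot}_k\Gamma(Z_k,C^\bullet\Pi F)$ followed by the quasi-isomorphism of Step 1.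

**Step 3: the complex $C_\bullet$ on $B$.** We now represent $H^*(Z_\bullet,\Pi F)$ by a complex on $B$. Let $\mathcal B_k$ be the basis of $Z_k$ consisting of the open $W$ with a diffeomorphism $W\cong U\times\mathbb R^d$ over the open set $U=\pi_k(W)$; it is a basis since $\pi_k$ is a submersion. As the corresponding $\Lambda[W]$ generate, there is a resolution $R_\bullet\to\Lambda$ in $\mathcal C$ with $R_i=\bigoplus_{\beta\in\mathcal I_i}\Lambda[W_\beta]$ and $W_\beta\in\bigcup_k\mathcal B_k$. Let $U_\beta\subset B$ be the image of $W_\beta$. By (11) and (HI) in degree $0$, naturally in $F$,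
$$\operatorname{Hom}_{\mathcal C}(R_i,\Pi F)=\prod_\beta\Gamma(W_\beta,\pi^{-1}F)=\prod_\beta F(U_\beta)=\operatorname{Hom}_B(C_i,F),\qquad C_i:=\bigoplus_{\beta}\Lambda_{U_\beta}.\tag{13}$$
So $C_i$ is $R_i$ with each $W_\beta$ shrunk to its image in $B$. By Yoneda, the differentials of $R_\bullet$ give differentials on $C_\bullet$, and the natural map $\operatorname{Hom}_B(\Lambda_B,F)\to\operatorname{Hom}_{\mathcal C}(\Lambda,\Pi F)\to\operatorname{Hom}_{\mathcal C}(R_0,\Pi F)$ gives an augmentation $C_\bullet\to\Lambda_B$.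

With $I^\bullet,\mathcal J^\bullet$ as in Step 2, (11) and (HI) give $\operatorname{Ext}^j_{\mathcal C}(R_i,\Pi I^a)=\prod_\beta H^j(U_\beta,I^a)=0$ for $j>0$. So $\Pi I^\bullet\to\mathcal J^\bullet$ is a quasi-isomorphism of bounded below complexes of $\operatorname{Hom}(R_i,\cdot)$-acyclic objects, and $\operatorname{Hom}(R_i,\Pi I^\bullet)\to\operatorname{Hom}(R_i,\mathcal J^\bullet)$ is a quasi-isomorphism. All double complexes below are first-quadrant, so by (F)
$$\operatorname{Tot}\operatorname{Hom}_B(C_\bullet,I^\bullet)=\operatorname{Tot}\operatorname{Hom}_{\mathcal C}(R_\bullet,\Pi I^\bullet)\simeq\operatorname{Tot}\operatorname{Hom}_{\mathcal C}(R_\bullet,\mathcal J^\bullet)\simeq\operatorname{Hom}_{\mathcal C}(\Lambda,\mathcal J^\bullet),\tag{14}$$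
the last because $\operatorname{Hom}_{\mathcal C}(\cdot,\mathcal J^a)$ is exact. Hence $H^*(Z_\bullet,\Pi F)=H^*(\operatorname{Tot}\operatorname{Hom}_B(C_\bullet,I^\bullet))$. The square formed by $\operatorname{Hom}_{\mathcal C}(\Lambda,\cdot)\to\operatorname{Hom}_{\mathcal C}(R_\bullet,\cdot)$ on $\Pi I^\bullet\to\mathcal J^\bullet$ commutes. So under (14) the Ext map of Step 2 is the map induced by $C_\bullet\to\Lambda_B$.

Let $\mathcal K=\operatorname{cone}(C_\bullet\to\Lambda_B)$, in homological degrees $\ge0$, with $\mathcal K_0=\Lambda_B$ and $\mathcal K_i=C_{i-1}$ for $i\ge1$. The degreewise split sequence with sub $\Lambda_B$ and quotient the shifted $C_\bullet$ gives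
$$\cdots\to H^j(\operatorname{Hom}(\mathcal K,I^\bullet))\to H^j(B,F)\to H^j(Z_\bullet,\Pi F)\to H^{j+1}(\operatorname{Hom}(\mathcal K,I^\bullet))\to\cdots\tag{15}$$
where $\operatorname{Hom}(\mathcal K,I^\bullet)$ denotes the total complex and the middle map is, up to sign, that of the theorem.

**Step 4: the stalks of $\mathcal K$, via skyscrapers.** The aim is $H_j(\mathcal K_b)=0$ for $j\le n+1$ and all $b$. Let $\Lambda^\vee=\operatorname{Hom}_{\mathbb Z}(\Lambda,\mathbb Q/\mathbb Z)$. Since $\operatorname{Hom}_\Lambda(N,\Lambda^\vee)=\operatorname{Hom}_{\mathbb Z}(N,\mathbb Q/\mathbb Z)$, it is an injective cogenerator of $\Lambda$-modules. Fix $b$ and let $F=(i_b)_*\Lambda^\vee$. It is injective, as $(i_b)_*$ is right adjoint to the exact functor of taking the stalk at $b$. So we may take $I^\bullet=F$, and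
$$H^j(\operatorname{Hom}_B(\mathcal K,F))=H^j(\operatorname{Hom}_\Lambda(\mathcal K_b,\Lambda^\vee))=\operatorname{Hom}_{\mathbb Z}(H_j(\mathcal K_b),\mathbb Q/\mathbb Z).\tag{16}$$
Next, $\pi_p^{-1}F$ is supported on the closed set $Z_{p,b}$ with constant restriction $\Lambda^\vee$, so it is $\iota_*\Lambda^\vee$ for $\iota:Z_{p,b}\subset Z_p$. Also $C^\bullet(\iota_*\Lambda^\vee)=\iota_*C^\bullet(\Lambda^\vee)$: stalks off $Z_{p,b}$ vanish, and $\iota_*$ is exact. So $H^j(Z_\bullet,\Pi F)=H^j(Z_{\bullet,b},\Lambda^\vee)$, which by (5) is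
$$H^j(\operatorname{Hom}_{\mathbb Z}(S_*(Z_{\bullet,b})\otimes\Lambda,\mathbb Q/\mathbb Z))=\operatorname{Hom}_{\mathbb Z}(H_j(\|Z_{\bullet,b}\|;\Lambda),\mathbb Q/\mathbb Z).$$
By hypothesis this is $0$ for $1\le j\le n$. In degree $0$ the map $\Lambda^\vee=H^0(B,F)\to H^0(Z_{\bullet,b},\Lambda^\vee)$ sends an element to the constant function, i.e. to the cochain with that value on every $0$-simplex of $Z_{0,b}$. So it is dual to the augmentation $H_0(\|Z_{\bullet,b}\|;\Lambda)\to\Lambda$, an isomorphism by hypothesis. And $H^j(B,F)=0$ for $j>0$. So for this $F$ the map $H^j(B,F)\to H^j(Z_\bullet,\Pi F)$ is an isomorphism for $j\le n$ and injective for $j=n+1$. By (15), $H^j(\operatorname{Hom}(\mathcal K,F))=0$ for $j\le n+1$. By (16), and since $\mathbb Q/\mathbb Z$ is a cogenerator, $H_j(\mathcal K_b)=0$ for $j\le n+1$.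

**Step 5: general coefficients.** Step 4 says that the sheaves $H_c(\mathcal K)$ vanish for $c\le n+1$. For general $F$ and fixed $a$, $\operatorname{Hom}_B(\cdot,I^a)$ is exact, so the cohomology of $\operatorname{Hom}_B(\mathcal K_\bullet,I^a)$ in degree $c$ is $\operatorname{Hom}_B(H_c(\mathcal K),I^a)=0$ for $c\le n+1$. Filtering by $a\ge0$, (F) gives $H^j(\operatorname{Hom}(\mathcal K,I^\bullet))=0$ for $j\le n+1$. By (15), the map of the theorem is injective for $j\le n+1$ and surjective for $j\le n$. $\square$

## 8. From rows to the total complex: proof of Theorem 1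

We may take $n$ finite, the case $n=\infty$ being the conjunction of all finite ones.

**Step 1: each row.** For $b\in B^qG$ and $x=\tau_q(b)$, the fiber $Z_{\bullet,b}$ of $E_{\bullet,q}\to B^qG$ is the nerve of $H\ltimes P_x$. By (CC) its fat realization has the homology of $B(H\ltimes P_x)$. So Theorem B applies to $F=\mathcal O(M)_q$ and the map (10). With Corollary 4, $\alpha_q$ in (7) is an isomorphism on $H^j$ for $j\le n$ and injective for $j=n+1$. Normalize cones by
$$H^j(K^{-1,q})\to H^j(\operatorname{Tot}_pK^{p,q})\to H^j(\operatorname{cone}\alpha_q)\to H^{j+1}(K^{-1,q}).$$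
The statement is then equivalent to $H^j(\operatorname{cone}\alpha_q)=0$ for all $j\le n$.

**Step 2: all rows together.** Filter $\operatorname{cone}(\alpha:T_G\to T_E)$ by $q\ge0$; the filtration is finite in each degree. On the $q$-th graded piece the differential is that of $\operatorname{cone}\alpha_q$, except that $d_C$ carries an extra sign $(-1)^q$. Multiplying the part of Godement degree $c$ by $(-1)^{qc}$ removes it. So the $q$-th graded piece has cohomology $H^{j-q}(\operatorname{cone}\alpha_q)$ in degree $j$, which vanishes for $j\le n$ since $j-q\le n$. By (F), $H^j(\operatorname{cone}\alpha)=0$ for $j\le n$, i.e. $\alpha_*:H^j(T_G)\to H^j(T_E)$ is an isomorphism for $j\le n$ and injective for $j=n+1$.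

**Step 3: back to $f^*$.** By Lemmas 1 and 2, i.e. (6), $f^*=\gamma_*^{-1}\alpha_*$ on cohomology with $\gamma_*$ an isomorphism. So $f^*$ has the same properties as $\alpha_*$. $\blacksquare$

With $\Lambda=\mathbb Z$ and the Hurewicz theorem, the conjecture is proved.

## 9. Affine quadrics and the sharp range: proof of Theorem 2

Let $Q_k=\{z\in\mathbb C^{k+1}:\sum z_i^2=1\}$. The differential of $\sum z_i^2$ is nonzero on $Q_k$, so this is a complex manifold. Writing $z=u+iv$, it is given by $|u|^2-|v|^2=1$, $u\cdot v=0$, and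
$$r_t(u+iv)=\frac{\sqrt{1+t^2|v|^2}}{\sqrt{1+|v|^2}}\,u+i\,t\,v,\qquad 0\le t\le1,$$
is an $O(k+1)$-equivariant deformation retraction of $Q_k$ (at $t=1$) onto $S^k$ (at $t=0$).

All groupoids below are unit groupoids and all modules are constant with discrete fiber $A$. Then $\mathcal O(M)$ and $f^{\bullet-1}\mathcal O(M)$ are constant sheaves on constant simplicial manifolds. For a surjective submersion $Y\to X$ the map (3) is the ordinary pullback $H^*(X;A)\to H^*(Y;A)$, and the groupoid fibers are the fibers of $Y\to X$. Everything is a complex manifold, so the examples serve both categories.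

**Degree $n+1$.** Take $X=\mathrm{pt}$, $Y=Q_{n+1}\simeq S^{n+1}$, $A=\mathbb Z$. The fiber is $n$-connected, and $H^{n+1}(\mathrm{pt};\mathbb Z)=0\to H^{n+1}(Y;\mathbb Z)\neq0$ is not surjective.

**Degree $n+2$.** Let $r=n+2$, $A=\mathbb Z/2$, $X=Q_r/\{\pm1\}$ and $Y=(Q_r\times Q_{r-1})/\{\pm1\}$ with the diagonal action, which is free because $0\notin Q_r$. The projection $Y\to X$ is a surjective submersion with fiber $Q_{r-1}\simeq S^{n+1}$, which is $n$-connected. By the equivariant retractions, the pullback map is that of $p:S^r\times_{\pm1}S^{r-1}\to\mathbb{RP}^r$, the sphere bundle of $L^{\oplus r}$ with $L$ the tautological line bundle. Its top Stiefel–Whitney class is $w_r(L^{\oplus r})=w_1(L)^r\ne0$ in $H^r(\mathbb{RP}^r;\mathbb Z/2)$. The bundle $p^*L^{\oplus r}$ has a tautological nowhere zero section, so $p^*w_r(L^{\oplus r})=0$; this is the class that the Gysin sequence puts in the kernel of $p^*$. So the map is not injective in degree $r=n+2$. $\blacksquare$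

## 10. Translation groupoids and $\mathbb Q/\mathbb Z$: proof of Theorem 3

**Step 1: the fibers of $f^x$ are the fiber of $f$ over $x$.** This lets us apply Theorem 1 to $f^x$. Since $P\to G^0$ is a surjective submersion, $P_x$ is a nonempty manifold. An arrow of $G^x$ is a pair $(a,g')$ with $s(a)=t(g')$, going from $g'$ to $ag'$. The space "$P$" for $f^x$ is
$$\{((y,g),(a,g')):(y,g)\in P_x,\ ag'=g\}\cong P_x\times s^{-1}(x),$$
as $a=gg'^{-1}$ is determined. Its map to $(G^x)^0=s^{-1}(x)$ is the second projection, a surjective submersion. The fiber over $g'$ is $P_x$, on which $H\ltimes P_x$ acts along the identity anchor: the arrow $h$ sends $(y,g)$ to $(t(h),f(h)g)$. The corresponding action groupoid is $H\ltimes P_x$ itself. So every groupoid fiber of $f^x$ is isomorphic to $H\ltimes P_x$.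

**Step 2: (a)$\Rightarrow$(b)$\Rightarrow$(c).** The first implication is Theorem 1 for $f^x$ with $\Lambda=\mathbb Z$. The second is trivial: $\mathbb Q/\mathbb Z$ is countable, so $N=s^{-1}(x)\times(\mathbb Q/\mathbb Z)$ is a manifold and a $G^x$-module.

**Step 3: (c)$\Rightarrow$(a).** We compute both sides for the constant module. The source: $(a,g')\mapsto(ag',g')$ identifies $G^x$ with the pair groupoid of $X=s^{-1}(x)$, so $B^pG^x\cong X^{p+1}$, with $\partial_i$ omitting the $i$-th vertex. Choose a base point $*\in X$ and let $e(x_0,\dots,x_p)=(*,x_0,\dots,x_p)$, with $e:\mathrm{pt}\to X$ the base point on the augmentation. Then $\partial_0e=\mathrm{id}$ and $\partial_{i+1}e=e\partial_i$. So for each $k$ the augmented complex $\cdots\to S_k(X^2)\to S_k(X)\to S_k(\mathrm{pt})$ is contractible, and $S_*(B^\bullet G^x)$ has the homology of a point. By (5), $H^*(B^\bullet G^x,\mathcal O(N))$ is $\mathbb Q/\mathbb Z$ in degree $0$ and zero otherwise.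

The target: $(f^x)^{\bullet-1}\mathcal O(N)$ is the constant sheaf $\mathbb Q/\mathbb Z$, and $\operatorname{Hom}(\cdot,\mathbb Q/\mathbb Z)$ is exact. So by (5) the cohomology is $\operatorname{Hom}(H_*(B(H\ltimes P_x);\mathbb Z),\mathbb Q/\mathbb Z)$. By naturality of (5) the map in degree $0$ is dual to $H_0(B(H\ltimes P_x);\mathbb Z)\to H_0(BG^x;\mathbb Z)=\mathbb Z$, the augmentation. The isomorphism in degrees $0\le*\le n$ therefore says that $\operatorname{Hom}(H_j(B(H\ltimes P_x);\mathbb Z),\mathbb Q/\mathbb Z)=0$ for $1\le j\le n$, and that the augmentation $H_0\to\mathbb Z$ becomes an isomorphism after applying $\operatorname{Hom}(\cdot,\mathbb Q/\mathbb Z)$. Since $\mathbb Q/\mathbb Z$ is an injective cogenerator, $H_j=0$ for $1\le j\le n$ and the augmentation is an isomorphism, i.e. $\tilde H_j(B(H\ltimes P_x);\mathbb Z)=0$ for $j\le n$. $\blacksquare$
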